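# The Faber–Krahn inequality fails for the Pucci supremum operator

## 1. Pucci operators and viscosity supersolutions

Throughout, $n\ge 2$ and $0<\lambda\le\Lambda$ are fixed unless we say otherwise.

**Definition 1 (Pucci operators).** For a symmetric $n\times n$ matrix $X$ with eigenvalues $e_1,\dots,e_n$,
$$\mathcal M^+(X)=\mathcal M^+_{\lambda,\Lambda}(X)=\lambda\sum_{e_i<0}e_i+\Lambda\sum_{e_i>0}e_i,\qquad \mathcal M^-(X)=-\mathcal M^+(-X).$$

If $A$ is symmetric with $\lambda I\le A\le\Lambda I$, then in an orthonormal eigenbasis of $X$ we have $\operatorname{tr}(AX)=\sum_i a_{ii}e_i$ with $\lambda\le a_{ii}\le\Lambda$. This is largest when $a_{ii}=\Lambda$ for $e_i>0$ and $a_{ii}=\lambda$ for $e_i<0$, and that choice is allowed (take $A$ diagonal in this basis). Hence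
$$\mathcal M^+(X)=\max_{\lambda I\le A\le\Lambda I}\operatorname{tr}(AX),\qquad \mathcal M^-(X)=\min_{\lambda I\le A\le\Lambda I}\operatorname{tr}(AX).\tag{1}$$
So $\mathcal M^\pm$ are positively homogeneous of degree one and monotone: $X\le Y$ implies $\mathcal M^\pm(X)\le\mathcal M^\pm(Y)$. If $A$ is a maximizer for $X$, then $\mathcal M^+(X+Y)\ge\operatorname{tr}(AX)+\operatorname{tr}(AY)\ge\mathcal M^+(X)+\mathcal M^-(Y)$. The minimum of a sum is at least the sum of the minima. Thus
$$\mathcal M^+(X+Y)\ge\mathcal M^+(X)+\mathcal M^-(Y),\qquad \mathcal M^-(X+Y)\ge\mathcal M^-(X)+\mathcal M^-(Y).\tag{2}$$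

*Examples.* $\mathcal M^+(-2I)=-2n\lambda$. For the saddle $X=\operatorname{diag}(1,-1,0,\dots,0)$ the trace is $0$, yet $\mathcal M^+(X)=\Lambda-\lambda$, which is positive as soon as $\lambda<\Lambda$. Keep this second example in mind: the operator rewards saddles, and the Laplacian does not.

**Definition 2 (viscosity supersolution).** Let $\phi\in C(\Omega)$ and $\mu\in\mathbb R$. We say that $\mathcal M^+(D^2\phi)+\mu\phi\le0$ in $\Omega$ in the viscosity sense if, whenever $\chi$ is $C^2$ near $x_0\in\Omega$, $\chi\le\phi$ near $x_0$ and $\chi(x_0)=\phi(x_0)$ ("$\chi$ touches $\phi$ from below at $x_0$"), we have $\mathcal M^+(D^2\chi(x_0))+\mu\phi(x_0)\le0$. The same definition is used with $\operatorname{tr}(AD^2\cdot)$ in place of $\mathcal M^+$.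

*Examples.* If $\phi\in C^2$ satisfies the inequality pointwise, it satisfies it in the viscosity sense: touching from below gives $D^2\chi(x_0)\le D^2\phi(x_0)$, and $\mathcal M^+$ is monotone. Next take $\mu=0$. The function $2-|x_1|$ is a viscosity supersolution: no $C^2$ function can touch it from below at a point of $\{x_1=0\}$ (its $x_1$-slope would have to be at least $1$ and at most $-1$), and elsewhere its Hessian is $0$. The function $|x_1|$ is not one: $x_1^2$ touches it from below at $0$ and $\mathcal M^+(D^2x_1^2)=2\Lambda>0$.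

## 2. The principal eigenvalue

**Definition 3 (principal eigenvalue, following Berestycki–Nirenberg–Varadhan).** For a bounded Lipschitz domain $\Omega\subset\mathbb R^n$,
$$\mu^+(\Omega)=\sup\{\mu\in\mathbb R:\ \exists\,\phi\in C(\Omega),\ \phi>0\text{ in }\Omega,\ \mathcal M^+(D^2\phi)+\mu\phi\le0\text{ in }\Omega\text{ in the viscosity sense}\}.$$

It is known that some $\phi\in C(\overline\Omega)$, positive in $\Omega$, is a viscosity solution of $\mathcal M^+(D^2\phi)+\mu^+(\Omega)\phi=0$ in $\Omega$ with $\phi=0$ on $\partial\Omega$. From this fact we need only that $\mu^+(\Omega)$ is finite.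

*Examples.* The function $\phi\equiv1$ shows $\mu^+(\Omega)\ge0$. On the unit ball $B_1=B_1(0)$ the function $\phi=1-|x|^2$ has $\mathcal M^+(D^2\phi)=-2n\lambda\le-2n\lambda\phi$, so $\mu^+(B_1)\ge2n\lambda$. If $\Omega$ lies in the slab $\{|x_1|<h\}$, then $\phi=\cos\frac{\pi x_1}{2h}$ is positive in $\Omega$ and $\mathcal M^+(D^2\phi)=-\lambda\frac{\pi^2}{4h^2}\phi$, so $\mu^+(\Omega)\ge\lambda\pi^2/(4h^2)$.

If $\phi$ is admissible for $\Omega$ with $\mu$, then $y\mapsto\phi((y-x_0)/\sigma)$ is admissible for $x_0+\sigma\Omega$ with $\sigma^{-2}\mu$, and conversely. Hence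
$$\mu^+(x_0+\sigma\Omega)=\sigma^{-2}\mu^+(\Omega)\qquad(\sigma>0),\tag{3}$$
and $\mu^+(\Omega)|\Omega|^{2/n}$ is invariant under translations and dilations. Moreover $\mathcal M^+_{\lambda,\Lambda}=\lambda\mathcal M^+_{1,\Lambda/\lambda}$, so $\mu^+$ for the pair $(\lambda,\Lambda)$ is $\lambda$ times $\mu^+$ for $(1,\Lambda/\lambda)$. The following quantity therefore depends only on $n$ and $\Lambda/\lambda$.

**Definition 4 (isoperimetric ratio).** With $B$ any ball,
$$\kappa_n(\Lambda/\lambda)=\inf_\Omega\frac{\mu^+(\Omega)|\Omega|^{2/n}}{\mu^+(B)|B|^{2/n}},$$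
the infimum being over bounded Lipschitz domains in $\mathbb R^n$.

*Example.* Taking $\Omega=B$ gives $\kappa_n\le1$. For $\lambda=\Lambda$ the classical Faber–Krahn inequality says $\kappa_n(1)=1$.

**Definition 5 ($C^{1,\alpha}$-closeness to $B_1$).** A domain $\{r\omega:0\le r<R(\omega),\ \omega\in S^{n-1}\}$ with $R>0$ is $C^{1,\alpha}$-close to $B_1$ when $\|R-1\|_{C^{1,\alpha}(S^{n-1})}$ is small. For other balls, translate and rescale.

*Example.* Let $n=2$ and $R=1+t\cos k\theta$ with $t=k^{-2+2\varepsilon}$, $\varepsilon>0$. The derivative has size $tk$ and its $\alpha$-Hölder seminorm is comparable to $tk^{1+\alpha}=k^{-1+\alpha+2\varepsilon}$, which tends to $0$ as $k\to\infty$ if $2\varepsilon<1-\alpha$. The second derivative has size $tk^2=k^{2\varepsilon}\to\infty$. Such a boundary is close to the circle in $C^{1,\alpha}$ and far from it in $C^2$. Our domains will look like this.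

## 3. Minimizing $\mu^+$ at fixed volume

The Faber–Krahn question for the Pucci operator, posed as an open question in Isabeau Birindelli and Fabiana Leoni, "Symmetry minimizes the principal eigenvalue: an example for the Pucci's sup operator", arXiv:1306.3396 (2013), reads: given a ball $B$, is it true that
$$\mu^+(B)\le\mu^+(\Omega)\quad\text{for every bounded Lipschitz domain }\Omega\text{ with }|\Omega|=|B|\,?$$
In words: among shapes of a given volume, does the ball have the least principal eigenvalue?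

Two easy cases point to yes. For $\lambda=\Lambda$ this is the classical Faber–Krahn inequality. Also, if $|\Omega|=|B_1|$ and $\Omega$ lies in a slab $\{|x_1|<h\}$ with $h\le\frac\pi2\sqrt{\lambda/\mu^+(B_1)}$, the slab example gives $\mu^+(\Omega)\ge\mu^+(B_1)$, so flattening the ball very much does not produce a counterexample. The answer is nevertheless no, for every $\lambda<\Lambda$.

**Theorem 1.** Let $n\ge2$, $0<\lambda<\Lambda$, and let $B$ be a ball. There is a bounded domain $\Omega$ with real-analytic boundary (in particular Lipschitz), star-shaped about the center of $B$, with $|\Omega|=|B|$ and $\mu^+(\Omega)<\mu^+(B)$. Moreover, for every $\alpha\in(0,1)$, $\Omega$ can be taken arbitrarily $C^{1,\alpha}$-close to $B$. Since $\lambda=\Lambda$ is the classical Faber–Krahn case, for given $(n,\lambda,\Lambda)$ the inequality holds for all $\Omega$ if and only if $\lambda=\Lambda$.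

**Theorem 2.** For each $n\ge2$, $\kappa_n(\Lambda/\lambda)\to0$ as $\Lambda/\lambda\to\infty$.

Theorem 2 says that no weaker inequality, with a positive constant uniform in the ellipticity, can hold. By (3) it suffices to treat $B=B_1$. Sections 4–9 prove Theorem 1, and Sections 10–12 prove Theorem 2.

## 4. Bounding $\mu^+$ from above by a subsolution that crosses zero

The definition of $\mu^+$ is a supremum, so any positive supersolution bounds it from below. To show that $\mu^+(\Omega)$ is small we need a device for upper bounds.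

**Lemma 1.** Let $\psi\in C^2(\Omega)$ be such that $\{\psi\ge0\}$ is a compact subset of $\Omega$, $\psi>0$ somewhere, and $\mathcal M^+(D^2\psi)+\mu\psi\ge0$ in $\Omega$. Then $\mu^+(\Omega)\le\mu$.

*Proof.* Otherwise there are $\mu'>\mu$ and $\phi\in C(\Omega)$, $\phi>0$, with $\mathcal M^+(D^2\phi)+\mu'\phi\le0$ in the viscosity sense. Let $T=\max_{\{\psi\ge0\}}\psi/\phi$; the maximum exists by compactness and is positive. Say it is attained at $x_0$, so $\psi(x_0)>0$. Then $\psi/T\le\phi$ on $\{\psi\ge0\}$ by the choice of $T$, and elsewhere $\psi<0<\phi$. So $\psi/T$ touches $\phi$ from below at $x_0$, and the viscosity inequality, multiplied by $T$, reads $\mathcal M^+(D^2\psi(x_0))+\mu'\psi(x_0)\le0$. Subtracting $\mathcal M^+(D^2\psi(x_0))+\mu\psi(x_0)\ge0$ gives $(\mu'-\mu)\psi(x_0)\le0$, a contradiction. $\square$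

So the plan is to find a function $\psi$ with $\mathcal M^+(D^2\psi)+\mu\psi\ge0$, where $\mu\le\mu^+(B_1)$, whose positivity set has volume *less* than $|B_1|$. Dilating the domain up to volume $|B_1|$ then lowers the eigenvalue strictly, by (3).

## 5. The radial solution on the ball

We need an explicit starting function: a radial solution $U$ on a ball slightly larger than $B_1$.

**Step 1a: the ODE.** Let $F(p)=\Lambda p$ for $p\ge0$ and $F(p)=\lambda p$ for $p<0$. The Hessian of a radial function has eigenvalues $u''$ (once) and $u'/r$ ($n-1$ times). So if $u'\le0$,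
$$\mathcal M^+(D^2u)=F(u'')+\lambda(n-1)\frac{u'}r.$$
Near $0$ put
$$u(r)=\sum_{j\ge0}\frac{\Gamma(n/2)}{j!\,\Gamma(j+n/2)}\Big(-\frac{r^2}{4\lambda}\Big)^j .$$
Since $\Delta r^{2j}=2j(2j+n-2)r^{2j-2}$ and consecutive coefficients have ratio $-1/(\lambda\,2j(2j+n-2))$, this solves $\lambda(u''+\frac{n-1}ru')+u=0$ with $u(0)=1$ and $u''(0)=-\frac1{\lambda n}<0$. So $u>0$ on $[0,r_1]$ and $u',u''<0$ on $(0,r_1]$ for some $r_1>0$; there $F(u'')=\lambda u''$. For $r\ge r_1$ continue $u$ as the solution of
$$u''=F^{-1}\Big(-\lambda(n-1)\frac{u'}r-u\Big).$$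
The right side is Lipschitz in $(u,u')$ with linear growth, so $u$ exists for all $r>0$. The same equation holds on $(0,r_1]$, so $u$ is $C^2$ across $r_1$; near the origin $u(|x|)$ is a power series in $|x|^2$. Thus $u(|x|)\in C^2(\mathbb R^n)$.

**Step 1b: $u'<0$ for $r>0$ while $u>0$.** We need this so that the ODE is the Pucci equation. Suppose $\bar r>0$ is a first point with $u'(\bar r)=0$, and $u(\bar r)>0$. The ODE gives $u''(\bar r)=F^{-1}(-u(\bar r))<0$. But $u'<0$ just before $\bar r$ and $u'(\bar r)=0$ give $u''(\bar r)\ge0$, a contradiction.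

**Step 1c: $u$ has a zero.** Where $u>0$ and $u'<0$ we have $\Delta u\le-u/\Lambda$. Indeed, if $u''\le0$ the equation says $\Delta u=-u/\lambda\le-u/\Lambda$. If $u''>0$ it says $u''=-\frac\lambda\Lambda(n-1)\frac{u'}r-\frac u\Lambda$, so $\Delta u=(1-\frac\lambda\Lambda)\frac{(n-1)u'}r-\frac u\Lambda\le-\frac u\Lambda$. Suppose $u>0$ on $[0,\infty)$. Let $e>0$ be the first Dirichlet eigenfunction of $-\Delta$ on $B_\varrho$, with eigenvalue $\lambda_1(B_\varrho)$. Since $e=0$ and $\partial_\nu e\le0$ on $\partial B_\varrho$, Green's identity gives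
$$0\ge\int_{\partial B_\varrho}u\,\partial_\nu e=\int_{B_\varrho}(u\Delta e-e\Delta u)\ge\Big(\frac1\Lambda-\lambda_1(B_\varrho)\Big)\int_{B_\varrho}ue .$$
As $\lambda_1(B_\varrho)=\lambda_1(B_1)\varrho^{-2}\to0$, this is false for large $\varrho$.

**Step 1d: normalization.** Let $r_*$ be the first zero of $u$. By Step 1b, $u'(r_*)\le0$. If $u'(r_*)=0$, ODE uniqueness would give $u\equiv0$ on $[r_1,r_*]$, which is false. So $u'(r_*)<0$. Put
$$U(r)=u(r_*r),\qquad \mu=r_*^2>0 .$$
By continuity there are $s_0\in(0,1]$ and $q>0$ such that: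

* $U\in C^2(\overline{B_{1+s_0}})$, $U'<0$ on $(0,1+s_0]$, $\mathcal M^+(D^2U)+\mu U=0$ in $B_{1+s_0}$, and $U(0)=1$;
* $U>0$ in $B_1$, $U(1)=0$, and $U'\le-q$ on $[\frac12,1+s_0]$;
* $U$ is real-analytic near $r=1$. For $F(U''(1))=-\lambda(n-1)U'(1)>0$, so $U''>0$ near $r=1$, and there $U$ solves the linear equation $\Lambda U''+\lambda(n-1)U'/r+\mu U=0$ with analytic coefficients.

Put $a=-U'(1)>0$, and let $C_0>0$ be such that $\mathcal M^-(D^2U)\ge-C_0$ and $|\mu U|\le C_0$ on $B_{1+s_0}$. Since $U$ is a positive classical supersolution in $B_1$,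
$$\mu^+(B_1)\ge\mu.\tag{4}$$

*Two checks.* For $n=3$ and $\lambda=\Lambda=1$ we get $U=\frac{\sin\pi r}{\pi r}$ and $\mu=\pi^2$. In general, apply Lemma 1 to $\psi=U$ on $B_{1+s}$, $0<s<s_0$, where $\{U\ge0\}=\overline{B_1}$: it gives $\mu^+(B_{1+s})\le\mu$. By (3), $\mu^+(B_1)\le(1+s)^2\mu$, and $s\to0$ shows that equality holds in (4). The proof of Theorem 1 needs only (4).

## 6. Adding a planar saddle, and its failure on the axis

From now on $\lambda<\Lambda$. Write $z=x_1+ix_2=\rho e^{i\theta}$.

Harmonic functions have saddle Hessians, so the example after (2) suggests perturbing $U$ by $t\operatorname{Re}z^k=t\rho^k\cos k\theta$. This has zero angular mean, so to first order it does not change the volume of the positivity set, while $\mathcal M^+$ of its Hessian is strictly positive. We can afford to spend part of that gain on a term that decreases the volume. So a first trial is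
$$\psi=U+w,\qquad w=t\rho^k(\cos k\theta-c),\qquad 0<c<1,\ t>0,$$
with $k\ge4$ even, so that $w$ is a polynomial. In the plane, the zero level is $r\approx1+\frac ta(\cos k\theta-c)$; the cosine averages out, and the area drops by about $2\pi ct/a$. If $\psi$ were a subsolution we would be done.

It is not one. Near the origin $D^2U$ is negative definite and $\lambda\Delta U+\mu U=0$. Since $D^2w(0)=0$, the matrix $D^2\psi$ is also negative definite near the origin, so $\mathcal M^+$ acts there as $\lambda\Delta$, and the saddle earns nothing. As $\Delta\operatorname{Re}z^k=0$ and $\Delta\rho^k=k^2\rho^{k-2}$,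
$$\mathcal M^+(D^2\psi)+\mu\psi=\lambda\Delta w+\mu w=t\rho^{k-2}\big[-\lambda ck^2+\mu\rho^2(\cos k\theta-c)\big],$$
which is negative for all small $\rho>0$. The operator feels the saddle only where the Hessian of $w$ competes with that of $U$.

One repair is to add a convex term $\gamma\rho^k$ of the same degree. Near the origin the same computation gives
$$\rho^{k-2}\big[\lambda(\gamma-ct)k^2+\mu\rho^2(t\cos k\theta-ct+\gamma)\big].$$
If $\gamma<ct$ this is still negative for small $\rho>0$. If $\gamma\ge ct$, the total perturbation is $t\rho^k\cos k\theta+(\gamma-ct)\rho^k$, whose angular mean is nonnegative, and the first-order volume gain is gone. A correction with the same power of $\rho$ cannot work.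

The way out is a correction $v=\beta\rho^{k/2}$ with a *lower* power. Where $\rho$ is small enough that the saddle is weak, $\rho^{k/2}$ is much larger than $\rho^k$, so a small $\beta$ suffices. At the boundary, where $\rho$ can be close to $1$, the cost in volume is of order $\beta$ and the gain is of order $t$, so we want $\beta\ll t$. The saddle Hessian has size $s\approx tk^2\rho^{k-2}$. It dominates $D^2U$ where $s\ge S_0$ for a suitable constant $S_0$. Where $s<S_0$ the error, of order $s$, satisfies $s\le S_0^{1/2}s^{1/2}$, and $s^{1/2}\approx t^{1/2}k\rho^{k/2-1}$. This has to be paid by $\Delta v=\beta\frac{k^2}4\rho^{k/2-2}$. So $\beta\approx t^{1/2}/k$ is enough, and $\beta\ll t$ means exactly $tk^2\gg1$. On the other hand the volume expansion will require $tk\ll1$, so that $R^k\approx1$ on the boundary. There is a window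
$$k^{-2}\ll t\ll k^{-1},$$
and any $t$ in it forces $k\to\infty$: the boundary oscillates fast, with small slope and large curvature.

## 7. The subsolution $U+t\rho^k(\cos k\theta-c)+\beta\rho^{k/2}$

Let $k\in4\mathbb N$, $k\ge8$, $t>0$, and set
$$c=\frac{\Lambda-\lambda}{4\Lambda}\in(0,\tfrac14),\qquad S_0=\frac{8C_0}{\Lambda-\lambda},\qquad \beta=\frac{24\Lambda S_0^{1/2}}{\lambda}\,\frac{t^{1/2}}k,$$
$$w=t\rho^k(\cos k\theta-c),\qquad v=\beta\rho^{k/2},\qquad\psi=U(|x|)+w+v,\qquad s=t\,k(k-1)\rho^{k-2}.$$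
Since $k$ and $k/2$ are even, $w$ and $v$ are polynomials in $(x_1,x_2)$.

**Step 2a: Hessian bounds for $w$ and $v$.** We turn the saddle heuristic into inequalities. For holomorphic $f$, the planar Hessian of $\operatorname{Re}f$ is $\begin{pmatrix}\operatorname{Re}f''&-\operatorname{Im}f''\\-\operatorname{Im}f''&-\operatorname{Re}f''\end{pmatrix}$, with eigenvalues $\pm|f''|$. So $D^2(t\operatorname{Re}z^k)$ has eigenvalues $s$, $-s$ and $0$ ($n-2$ times); on it $\mathcal M^+=(\Lambda-\lambda)s$ and $\mathcal M^-=-(\Lambda-\lambda)s$. The matrix $D^2(\rho^k)$ has eigenvalues $k(k-1)\rho^{k-2}$, $k\rho^{k-2}$, $0,\dots,0$, with sum $k^2\rho^{k-2}$. So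
$$\mathcal M^-(-ct\,D^2\rho^k)=-c\Lambda tk^2\rho^{k-2}=-c\Lambda\frac k{k-1}s=-\frac{\Lambda-\lambda}4\,\frac k{k-1}\,s\ge-\frac{\Lambda-\lambda}2s .$$
By (2),
$$\mathcal M^+(D^2w)\ge\frac{\Lambda-\lambda}2s,\qquad\mathcal M^-(D^2w)\ge-\frac32(\Lambda-\lambda)s\ge-2\Lambda s.\tag{5}$$
Likewise $D^2v\ge0$, so
$$\mathcal M^-(D^2v)=\lambda\Delta v=\lambda\beta\frac{k^2}4\rho^{k/2-2}\ge0.\tag{6}$$
In $B_{1+s_0}$ we have $\rho\le2$, hence for all $k\ge k_0$, with $k_0$ depending only on $\mu,\lambda,\Lambda$,
$$|\mu w|\le2\mu t\rho^k=\frac{2\mu\rho^2}{k(k-1)}s\le\frac{8\mu}{k(k-1)}s\le\frac{\Lambda-\lambda}4s\le\Lambda s.\tag{7}$$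

**Step 2b: the claim.** For $k\ge k_0$ and every $t>0$, $E:=\mathcal M^+(D^2\psi)+\mu\psi\ge0$ in $B_{1+s_0}$.

*Points with $s\ge S_0$: the saddle pays for everything.* We use (2) with $\mathcal M^+$ on $D^2w$ and $\mathcal M^-$ on $D^2U$ and $D^2v$, and drop $\mu v\ge0$. By (5), (6), (7) and the choice of $C_0$,
$$E\ge\mathcal M^+(D^2w)+\mathcal M^-(D^2U)+\mathcal M^-(D^2v)+\mu U+\mu w\ge\frac{\Lambda-\lambda}2s-2C_0-\frac{\Lambda-\lambda}4s=\frac{\Lambda-\lambda}4s-2C_0\ge0,$$
the last step by the value of $S_0$.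

*Points with $s<S_0$: the equation for $U$ is kept exactly and $v$ pays.* Now we use (2) with $\mathcal M^+$ on $D^2U$. As $\mathcal M^+(D^2U)+\mu U=0$ and $\mu v\ge0$,
$$E\ge\mathcal M^-(D^2w)+\mu w+\mathcal M^-(D^2v)\ge-3\Lambda s+\lambda\beta\frac{k^2}4\rho^{k/2-2}.$$
Here $s\le S_0^{1/2}s^{1/2}\le S_0^{1/2}t^{1/2}k\rho^{k/2-1}\le2S_0^{1/2}t^{1/2}k\rho^{k/2-2}$, using $\rho\le2$. So $3\Lambda s\le6\Lambda S_0^{1/2}t^{1/2}k\rho^{k/2-2}$, and by the definition of $\beta$ the right side equals $\lambda\beta\frac{k^2}4\rho^{k/2-2}$. Hence $E\ge0$. $\square$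

## 8. The positivity set and its volume

Fix $\varepsilon\in(0,\frac14]$ and take $t=k^{-2+2\varepsilon}$. Then $\beta=C_1k^{-2+\varepsilon}$ with $C_1$ independent of $k$, and as $k\to\infty$
$$\frac\beta t=C_1k^{-\varepsilon}\to0,\qquad kt=k^{-1+2\varepsilon}\to0,\qquad kt\le k^{-1/2},\qquad t\le k^{-3/2}.$$
Below, $C$ denotes constants independent of $k$, which may change from one occurrence to the next, and $k$ is as large as needed: $k\ge k_0$, $\frac1k\le s_0$, $\beta\le t$, and $U$ is analytic on $|r-1|\le\frac2k$. Write $x=r\omega$ with $\omega\in S^{n-1}$, $p=|(\omega_1,\omega_2)|\le1$, $\rho=rp$, $W=w+v$. For $r\le1+\frac1k$ we have $r^k\le e$.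

**Step 3a: the level sets of $\psi$ are radial graphs.** We locate where $\psi$ changes sign.

* On $r\le\frac12$: $U\ge U(\frac12)>0$ and $|W|\le2t2^{-k}+\beta2^{-k/2}\to0$, so $\psi>0$.
* On $\frac12\le r\le1+\frac1k$: $\partial_rw=\frac krw$ and $\partial_rv=\frac k{2r}v$, so $\partial_r\psi\le-q+C(tk+\beta k)\le-\frac q2$.
* At $r=1\mp\frac1k$: $\pm U\ge\frac qk$ and $|W|\le C(t+\beta)\le Ck^{-3/2}$, so $\pm\psi\ge\frac qk-Ck^{-3/2}>0$.

Hence there is $\tau_k>0$ such that for $0\le\tau\le\tau_k$ and each $\omega$ there is exactly one $R_\tau(\omega)\in(1-\frac1k,1+\frac1k)$ with $\psi(R_\tau(\omega)\omega)=-\tau$. Set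
$$\Omega_\tau=\{r\omega:\ 0\le r<R_\tau(\omega)\}.$$
Near $|x|=1$ the function $\psi$ is real-analytic ($U$ is, and $W$ is a polynomial) with $\partial_r\psi\ne0$, so by the implicit function theorem $R_\tau$ is real-analytic. So $\Omega_\tau$ is a star-shaped domain with real-analytic boundary, and $\Omega_\tau\subset B_{1+1/k}\subset B_{1+s_0}$.

**Step 3b: the eigenvalue of $\Omega_\tau$.** We apply Lemma 1; this is why $\tau>0$ is allowed. Let $0<\tau\le\tau_k$. Along each ray $\psi$ is positive for $r<R_0(\omega)$, zero at $R_0(\omega)$, and negative for $R_0(\omega)<r<R_\tau(\omega)$. So $\{x\in\Omega_\tau:\psi\ge0\}=\overline{\Omega_0}$, a compact subset of $\Omega_\tau$. Also $\psi(0)=U(0)=1>0$ and $\psi\in C^2(\Omega_\tau)$. By Step 2b, Lemma 1 and (4),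
$$\mu^+(\Omega_\tau)\le\mu\le\mu^+(B_1)\qquad(0<\tau\le\tau_k).\tag{8}$$

**Step 3c: expansion of the boundary of $\Omega_0$.** To compare volumes we need $R_0$ to first order in $t$, with errors that decay in $p$ away from the equator $p=1$. Write $R_0(\omega)=1+\eta(\omega)$ and $P=p^{k/2}\in[0,1]$, so $p^k=P^2\le P$. From $U(1+\eta)=-W(R_0\omega)$, $|U(1+\eta)|\ge q|\eta|$ and $R_0^k\le e$,
$$|\eta|\le C(tp^k+\beta p^{k/2})\le CtP.\tag{9}$$
Since $|\eta|\le\frac1k$, the mean value theorem gives $|R_0^k-1|\le ek|\eta|\le CktP$. By Taylor's formula $U(1+\eta)=-a\eta+O(\eta^2)$, so $a\eta\le W(R_0\omega)+C\eta^2$. We now replace $R_0^k$ by $1$: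
$$W(R_0\omega)=tR_0^kp^k(\cos k\theta-c)+\beta R_0^{k/2}p^{k/2}\le tp^k(\cos k\theta-c)+2tp^k\cdot CktP+C\beta P .$$
Together with $\eta^2\le Ct^2P^2\le Ckt^2P$ this gives
$$\eta\le\frac ta\,p^k(\cos k\theta-c)+C(kt^2+\beta)P.\tag{10}$$

**Step 3d: the volume.** Here the constant $-c$ has to beat the errors. Since $(1+\eta)^n\le1+n\eta+C\eta^2$ for $|\eta|\le1$,
$$|\Omega_0|=\frac1n\int_{S^{n-1}}(1+\eta)^n\,d\omega\le|B_1|+\int_{S^{n-1}}(\eta+C\eta^2)\,d\omega .$$
Rotating the $(x_1,x_2)$-plane by $\pi/k$ preserves $p$ and changes the sign of $\cos k\theta$, so $\int_{S^{n-1}}p^k\cos k\theta\,d\omega=0$. With $I_j=\int_{S^{n-1}}p^j\,d\omega$ and $\int P\,d\omega=I_{k/2}$, (9) and (10) give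
$$|\Omega_0|-|B_1|\le-\frac{ct}aI_k+C(kt^2+\beta)I_{k/2}.\tag{11}$$
The gain involves $I_k$ and the errors $I_{k/2}$, so these must be comparable. Compute $\int_{\mathbb R^n}|z|^je^{-|x|^2}dx$ twice. In polar coordinates of $\mathbb R^n$ it is $I_j\int_0^\infty r^{j+n-1}e^{-r^2}dr=\frac12I_j\Gamma(\frac{j+n}2)$. Splitting off the $(x_1,x_2)$-plane, it is $\pi^{(n-2)/2}\cdot2\pi\int_0^\infty\rho^{j+1}e^{-\rho^2}d\rho=\pi^{n/2}\Gamma(\frac j2+1)$. Hence
$$I_j=\frac{2\pi^{n/2}\,\Gamma(\frac j2+1)}{\Gamma(\frac{j+n}2)} .$$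
Since $\Gamma(x+b)/\Gamma(x)\sim x^b$ as $x\to\infty$, $I_j\sim2\pi^{n/2}(j/2)^{1-n/2}$, and so $I_{k/2}/I_k\to2^{n/2-1}$. (For $n=2$, $p\equiv1$ and $I_j=2\pi$ for all $j$.) So $I_{k/2}\le CI_k$, and (11) becomes
$$|\Omega_0|-|B_1|\le tI_k\Big(-\frac ca+C\Big(kt+\frac\beta t\Big)\Big)<0\qquad\text{for }k\text{ large.}$$
Both ends of the window $k^{-2}\ll t\ll k^{-1}$ are used here.

Since $|\partial_r\psi|\ge\frac q2$ between $R_0$ and $R_\tau$, we have $|R_\tau-R_0|\le2\tau/q$, so also $|\Omega_\tau|<|B_1|$ for small $\tau>0$. Fix such $k$ and $\tau$.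

## 9. Rescaling, and $C^{1,\alpha}$-closeness

**Step 4a: end of the disproof.** We restore the volume by a dilation. Let $\sigma=(|B_1|/|\Omega_\tau|)^{1/n}>1$ and $\Omega=\sigma\Omega_\tau$. Then $|\Omega|=|B_1|$, and by (3), (8) and $\mu>0$,
$$\mu^+(\Omega)=\sigma^{-2}\mu^+(\Omega_\tau)\le\sigma^{-2}\mu<\mu\le\mu^+(B_1).$$

**Step 4b: closeness.** Given $\alpha\in(0,1)$, choose $\varepsilon\in(0,\frac14]$ with $2\varepsilon<1-\alpha$, and take $\tau\le t$ in Step 3d. We bound $R_\tau-1$ and its derivatives. On $|r-1|\le\frac1k$ we have $|D^jW|\le Ctk^j$ for $j=0,1,2$: each derivative of $\operatorname{Re}z^k$, $\rho^k$ or $\rho^{k/2}$ costs at most a factor $Ck$, the remaining powers of $\rho\le1+\frac1k$ are bounded, and $\beta\le t$.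

To differentiate on the sphere, extend by homogeneity: for $\frac12<|y|<2$ let $R(y)=R_\tau(y/|y|)$ and $N(r,y)=W(ry/|y|)$. By the chain rule the derivatives of $N$ in $(r,y)$ of order $j\le2$ are bounded by $Ctk^j$ for $|r-1|\le\frac1k$. The identity $U(R(y))+N(R(y),y)=-\tau$, differentiated once and twice, reads
$$(U'+N_r)\,\partial_iR+N_i=0,$$
$$(U'+N_r)\,\partial_{ij}R+(U''+N_{rr})\,\partial_iR\,\partial_jR+N_{ri}\,\partial_jR+N_{rj}\,\partial_iR+N_{ij}=0 .$$
Here $|U'+N_r|=|\partial_r\psi|\ge\frac q2$. The first line gives $|\nabla R|\le Ctk$. In the second, the terms after the first are bounded by $C(1+tk^2)(tk)^2$, $Ctk^2\cdot tk$ and $Ctk^2$. All are at most $Ctk^2$, because $(tk)^2=t\cdot tk^2$, $t\le1$ and $tk\le1$. So $|\nabla^2R|\le Ctk^2$. Finally $|R_\tau-1|\le|\eta|+\frac{2\tau}q\le Ct$ by (9).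

For $\omega,\omega'\in S^{n-1}$ with $d=|\omega-\omega'|\le1$, the segment joining them stays in $\frac12<|y|<2$, so
$$|\nabla R(\omega)-\nabla R(\omega')|\le\min(Ctk,\ Ctk^2d)\le(Ctk)^{1-\alpha}(Ctk^2d)^\alpha=Ctk^{1+\alpha}d^\alpha .$$
For $d>1$ the difference is at most $Ctk\le Ctk^{1+\alpha}d^\alpha$. Altogether
$$\|R_\tau-1\|_{C^{1,\alpha}}\le Ctk^{1+\alpha}=Ck^{-1+2\varepsilon+\alpha}\to0 .$$
Since $R_\tau\to1$ uniformly, also $\sigma\to1$, and the radial function $\sigma R_\tau$ of $\Omega$ satisfies $\|\sigma R_\tau-1\|_{C^{1,\alpha}}\le\sigma\|R_\tau-1\|_{C^{1,\alpha}}+(\sigma-1)\to0$. For $\lambda=\Lambda$ the inequality is the classical Faber–Krahn inequality, which gives the last sentence of Theorem 1. $\blacksquare$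

## 10. Large ellipticity and a ball with long thin arms

We turn to Theorem 2. By the remark before Definition 4 we may take $\lambda=1$; write $\mu^+_\Lambda$ and let $\Lambda\to\infty$. The example $1-|x|^2$ gives $\mu^+_\Lambda(B_1)\ge2n$ for *every* $\Lambda\ge1$. So it is enough to find domains of bounded volume on which $\lim_{\Lambda\to\infty}\mu_\Lambda^+$ is as small as we like.

When $\Lambda$ is huge, a supersolution cannot afford positive curvature in any direction, so in the limit it is concave along every segment in the domain. A positive concave function on a long segment is nearly constant near the middle. If that holds along all coordinate axes, the function is nearly constant on a ball around $0$, which leaves no room for $\Delta\Phi\le-m'\Phi$ unless $m'$ is small. The segments can sit in very thin tubes, which cost almost no volume.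

**Step 5: the domain.** Fix $L>1$. For $0<\sigma<\frac14$ let
$$T_i=\{x:\ |x_i|<L,\ |x-x_ie_i|<\sigma\},\qquad\Omega_L=B_1\cup T_1\cup\dots\cup T_n .$$
If $x\in T_i\cap T_j$ with $i\ne j$, then $|x_i|\le|x-x_je_j|<\sigma$, so $|x|^2=x_i^2+|x-x_ie_i|^2<2\sigma^2<\frac14$: the tubes are disjoint outside $B_{1/2}$. The tubes have total volume at most $C(n)L\sigma^{n-1}$, so we can fix $\sigma$ with $|\Omega_L|\le2|B_1|$. Each of $B_1,T_1,\dots,T_n$ is convex and contains $0$, so $\Omega_L$ is star-shaped about $0$.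

*$\Omega_L$ is a bounded Lipschitz domain.* Near a boundary point, $\Omega_L$ is bounded by one smooth hypersurface, except at two kinds of points. At the end edges $|x_i|=L$, $|x-x_ie_i|=\sigma$, it is locally the intersection of two smooth domains with outer normals $\pm e_i$ and $(x-x_ie_i)/\sigma$, which are orthogonal. At the junctions $|x|=1$, $|x-x_ie_i|=\sigma$, it is locally the union of two smooth domains with outer normals $x$ and $(x-x_ie_i)/\sigma$, whose product is $\sigma\in(0,1)$. In both cases the sum of the two normals has positive product with each of them. In this direction each smooth domain is locally the region below the graph of a smooth function, and $\Omega_L$ is the region below the minimum or the maximum of the two functions. That is a Lipschitz graph.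

**Proposition 1.** $m:=\lim_{\Lambda\to\infty}\mu^+_\Lambda(\Omega_L)$ exists and $m\le\dfrac{8n^2}{2L-1}$.

The limit exists because $\mathcal M^+_{1,\Lambda}$ increases with $\Lambda$, so the set of admissible $\mu$ shrinks, and $\mu^+_\Lambda\ge0$. If $m=0$ there is nothing to prove, so let $0<m'<m$. For every $\Lambda$ we have $\mu^+_\Lambda(\Omega_L)\ge m>m'$, so there is $\phi_\Lambda\in C(\Omega_L)$, $\phi_\Lambda>0$, with
$$\mathcal M^+_{1,\Lambda}(D^2\phi_\Lambda)+m'\phi_\Lambda\le0$$
in the viscosity sense (an admissible $\mu>m'$ may be lowered to $m'$ since $\phi_\Lambda>0$). Normalize $\int_{B_{1/2}}\phi_\Lambda=1$. By (1), for $\Lambda>1$ and every unit vector $e$ we may use the matrices $I$ and $I+(\Lambda-1)e\otimes e$: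
$$\Delta\phi_\Lambda\le-m'\phi_\Lambda,\qquad\Delta\phi_\Lambda+(\Lambda-1)\partial_{ee}\phi_\Lambda\le-m'\phi_\Lambda\le0\tag{12}$$
in the viscosity sense.

## 11. From viscosity inequalities to a concave limit

**Step 6: (12) holds in the sense of distributions.** Passing to the limit needs integrated inequalities. For linear equations the two notions are equivalent (H. Ishii, *Funkcial. Ekvac.* 38 (1995), 101–120). Here is a proof of the direction we need, for constant coefficients.

**Lemma 2.** Let $A$ be a positive definite symmetric matrix, $f,\phi\in C(\Omega)$, and $\operatorname{tr}(AD^2\phi)+f\le0$ in $\Omega$ in the viscosity sense. Then $\int(\phi\operatorname{tr}(AD^2\zeta)+f\zeta)\le0$ for all $0\le\zeta\in C_c^\infty(\Omega)$. If $A=I$ and $f\ge0$, then $\phi(y)$ is at least the mean of $\phi$ over every sphere $\partial B_r(y)$ and every ball $B_r(y)$ with $\overline{B_r(y)}\subset\Omega$.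

*Proof.* Replacing $\phi$ by $y\mapsto\phi(A^{1/2}y)$, whose Hessian $A^{1/2}D^2\phi\,A^{1/2}$ has trace $\operatorname{tr}(AD^2\phi)$, we may take $A=I$; test functions transform in the same way.

*Case of viscosity superharmonic functions.* Let $g$ be continuous with $\Delta g\le0$ in the viscosity sense near $\overline{B_r(y)}$. Let $h$ be continuous on $\overline{B_r(y)}$, harmonic inside, and equal to $g$ on $\partial B_r(y)$. We claim $g\ge h$. If not, then for small $\kappa>0$ the function $g-h-\kappa(|x-y|^2-r^2)$, which vanishes on the sphere, is negative somewhere inside, so it attains its minimum at an interior point $x_0$. Then $h+\kappa(|x-y|^2-r^2)+\text{const}$ touches $g$ from below at $x_0$ and has Laplacian $2n\kappa>0$, a contradiction. Hence $g(y)\ge h(y)$, and $h(y)$ is the mean $M_rg(y)$ of $g$ over $\partial B_r(y)$. Integrating in $r$ gives the inequality for balls. This proves the last statement of the lemma. Moreover, for $0\le\zeta\in C_c^\infty$ and small $r$, $\int g\,(M_r\zeta-\zeta)=\int(M_rg-g)\,\zeta\le0$.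 Dividing by $r^2/(2n)$ and using $M_r\zeta-\zeta=\frac{r^2}{2n}\Delta\zeta+o(r^2)$ uniformly, we get $\int g\,\Delta\zeta\le0$.

*General case.* By a partition of unity let $\zeta$ be supported in a ball $D$ with $\overline D\subset\Omega$. For $\delta>0$ choose a smooth $f_\delta$ with $f-2\delta\le f_\delta\le f$ on $\overline D$, and a smooth $V_\delta$ with $\Delta V_\delta=f_\delta$ on $D$ (a Newtonian potential). If $\chi$ touches $\phi+V_\delta$ from below at $x_0\in D$, then $\chi-V_\delta$ touches $\phi$ from below there, so $\Delta\chi(x_0)\le f_\delta(x_0)-f(x_0)\le0$. Thus $\phi+V_\delta$ is viscosity superharmonic in $D$, and $\int\phi\,\Delta\zeta\le-\int V_\delta\,\Delta\zeta=-\int f_\delta\,\zeta$. Let $\delta\to0$. $\square$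

Apply Lemma 2 with $f=m'\phi_\Lambda>0$ to both parts of (12): they hold in distributions, and $\phi_\Lambda$ satisfies the mean value inequality.

**Step 7: local $L^1$ bounds uniform in $\Lambda$.** They give compactness. Suppose $\overline{B_{4\varrho}(x)}\subset\Omega_L$ and $y\in B_\varrho(x)$. Then $B_{2\varrho}(x)\subset B_{3\varrho}(y)\subset B_{4\varrho}(x)$, so
$$\phi_\Lambda(y)\ge\frac1{|B_{3\varrho}|}\int_{B_{3\varrho}(y)}\phi_\Lambda\ge\frac1{|B_{3\varrho}|}\int_{B_{2\varrho}(x)}\phi_\Lambda .$$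
Integrating over $y\in B_\varrho(x)$ gives $\int_{B_{2\varrho}(x)}\phi_\Lambda\le3^n\int_{B_\varrho(x)}\phi_\Lambda$. If $|x'-x|<\varrho$, then $B_\varrho(x')\subset B_{2\varrho}(x)$, so
$$\int_{B_\varrho(x')}\phi_\Lambda\le3^n\int_{B_\varrho(x)}\phi_\Lambda .$$
Let $Q\subset\Omega_L$ be compact. Since $\Omega_L$ is star-shaped about $0$, $K=\{\theta y:y\in Q,\ 0\le\theta\le1\}$ is a compact subset of $\Omega_L$. Take $\varrho\le\frac12$ with $4\varrho<\operatorname{dist}(K,\partial\Omega_L)$, and an integer $J>\max_Q|y|/\varrho$. For $y\in Q$ the points $\frac jJy$, $j=0,\dots,J$, lie in $K$ and have spacing less than $\varrho$, so $\int_{B_\varrho(y)}\phi_\Lambda\le3^{nJ}\int_{B_\varrho(0)}\phi_\Lambda\le3^{nJ}$. Covering $Q$ by finitely many balls $B_\varrho(y)$, we get $\int_Q\phi_\Lambda\le C_Q$ with $C_Q$ independent of $\Lambda$.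

**Step 8: the limit is a positive locally concave function.** By Step 7, along a sequence $\Lambda\to\infty$ the measures $\phi_\Lambda\,dx$ converge weakly-$*$ to a Radon measure $\nu\ge0$ on $\Omega_L$, and $\nu(\overline{B_{1/2}})\ge1$ by upper semicontinuity on compact sets. Dividing the second part of (12) by $\Lambda-1$ and testing with $0\le\zeta\in C_c^\infty(\Omega_L)$, we have $\int\phi_\Lambda\big(\partial_{ee}\zeta+\frac{\Delta\zeta}{\Lambda-1}\big)\le0$. In the limit, together with the first part of (12),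
$$\partial_{ee}\nu\le0\ \text{ for every unit vector }e,\qquad\Delta\nu\le-m'\nu\qquad\text{in distributions.}\tag{13}$$

Let $\Phi_\delta$ be the mollification of $\nu$ at scale $\delta$. It is smooth and nonnegative, satisfies $\partial_{ee}\Phi_\delta\le0$ and $\Delta\Phi_\delta\le-m'\Phi_\delta$ pointwise away from $\partial\Omega_L$, and is bounded in $L^1$ on compact sets, uniformly for small $\delta$. We upgrade these bounds. Let $g\ge0$ be concave on $B_{2r}(x)$. If $y\in B_r(x)$ and $z\in B_{r/2}(y)$, then $2z-y\in B_r(y)\subset B_{2r}(x)$ and $g(z)\ge\frac12g(y)+\frac12g(2z-y)\ge\frac12g(y)$. So $g(y)$ is at most twice the mean of $g$ over $B_{r/2}(y)$, and $0\le g\le M$ on $B_r(x)$ with $M$ controlled by the $L^1$ norm. If $y\ne y'$ lie in $B_{r/2}(x)$, the point $y''=y'+\frac r2\frac{y'-y}{|y'-y|}$ lies in $B_r(x)$, and concavity along the line gives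
$$\frac{g(y')-g(y)}{|y'-y|}\ge\frac{g(y'')-g(y')}{r/2}\ge-\frac{2M}r .$$
Exchanging $y$ and $y'$, $g$ has Lipschitz constant at most $2M/r$ on $B_{r/2}(x)$. So the $\Phi_\delta$ are locally uniformly bounded and Lipschitz. By Arzelà–Ascoli they converge locally uniformly, along a sequence $\delta\to0$, to a continuous $\Phi\ge0$. Since also $\Phi_\delta\,dx\to\nu$ weakly-$*$, $\nu=\Phi\,dx$. The function $\Phi$ is concave on every closed segment contained in $\Omega_L$, because $\Phi_\delta$ is for small $\delta$. In particular $\Phi$ is concave in $B_1$. Also $\Phi\not\equiv0$.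

Finally $\Phi>0$. If $\Phi(x_0)=0$, then for small $h$ concavity gives $0\le\Phi(x_0+h)+\Phi(x_0-h)\le2\Phi(x_0)=0$, so $\Phi$ vanishes near $x_0$. Thus $\{\Phi=0\}$ is open and closed in the connected set $\Omega_L$, and it is not all of $\Omega_L$; so it is empty.

## 12. Near-constancy at the center and the collapse of $\kappa_n$

**Step 9: $\Phi$ is nearly constant from below around $0$.** Here the arms are used. For $\frac12<\ell<L$ the segments from $0$ to $\pm\ell e_i$ lie in $\Omega_L$, so by concavity and positivity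
$$\Phi(\pm\tfrac12e_i)\ge\Big(1-\frac1{2\ell}\Big)\Phi(0)+\frac1{2\ell}\Phi(\pm\ell e_i)\ge\Big(1-\frac1{2\ell}\Big)\Phi(0).$$
Let $\ell\to L$. The convex hull of the points $\pm\frac12e_i$ is $\{\sum_i|x_i|\le\frac12\}$, which contains $\overline{B_\varrho}$ with $\varrho=\frac1{2\sqrt n}$ by the Cauchy–Schwarz inequality. Concavity of $\Phi$ in $B_1$ gives
$$\Phi\ge\Big(1-\frac1{2L}\Big)\Phi(0)\quad\text{on }\overline{B_\varrho}.\tag{14}$$

**Step 10: comparison with $\Delta\Phi\le-m'\Phi$.** Let $G>0$ be the Green function of $-\Delta$ in $B_\varrho$ with pole $0$. Its integral is the value at $0$ of the solution $\frac{\varrho^2-|x|^2}{2n}$ of $-\Delta\xi=1$, $\xi=0$ on $\partial B_\varrho$; thus $\int_{B_\varrho}G=\frac{\varrho^2}{2n}$. For $g$ smooth on $\overline{B_\varrho}$, Green's representation says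
$$\frac1{|\partial B_\varrho|}\int_{\partial B_\varrho}g=g(0)+\int_{B_\varrho}G\,\Delta g .$$
Apply it to $\Phi_\delta$, use $\Delta\Phi_\delta\le-m'\Phi_\delta$, and let $\delta\to0$ by uniform convergence on $\overline{B_\varrho}$. With (14) on both sides,
$$\Big(1-\frac1{2L}\Big)\Phi(0)\le\frac1{|\partial B_\varrho|}\int_{\partial B_\varrho}\Phi\le\Phi(0)-m'\int_{B_\varrho}G\,\Phi\le\Phi(0)\Big(1-m'\Big(1-\frac1{2L}\Big)\frac{\varrho^2}{2n}\Big).$$
Divide by $\Phi(0)>0$: $m'\big(1-\frac1{2L}\big)\frac{\varrho^2}{2n}\le\frac1{2L}$, that is,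
$$m'\le\frac{2n}{\varrho^2(2L-1)}=\frac{8n^2}{2L-1}.$$
Letting $m'\uparrow m$ proves Proposition 1. $\square$

**Step 11: proof of Theorem 2.** We insert $\Omega_L$ into the definition of $\kappa_n$. Since $\mu^+_\Lambda(B_1)\ge2n$ and $|\Omega_L|\le2|B_1|$,
$$0\le\kappa_n(\Lambda)\le\frac{\mu_\Lambda^+(\Omega_L)\,|\Omega_L|^{2/n}}{\mu_\Lambda^+(B_1)\,|B_1|^{2/n}}\le\mu^+_\Lambda(\Omega_L)\,\frac{2^{2/n}}{2n}.$$
By Proposition 1, for every $L>1$,
$$\limsup_{\Lambda/\lambda\to\infty}\kappa_n(\Lambda/\lambda)\le\frac{8n^2}{2L-1}\cdot\frac{2^{2/n}}{2n}=\frac{4n\,2^{2/n}}{2L-1}.$$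
Let $L\to\infty$. $\blacksquare$
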